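\title{Small perturbations of a regular element preserve reducedness, integrality and normality}

\begin{abstract}
Let $(R,\mathfrak m)$ be a complete noetherian local ring and $a\in\mathfrak m$ a non-zerodivisor such that $R/(a)$ is reduced, an integral domain, or normal. We prove that $R/(a+\delta)$ has the same property for every $\delta$ in a sufficiently high power of $\mathfrak m$. Nothing is assumed about the characteristic or the residue field. The result extends to regular sequences in any noetherian local ring when the hypothesis is placed on the completion of the quotient. The proof degenerates $R/(a)$ and all its small perturbations to one reduced graded ring $G$, and uses the normalization of $G$ to bound, independently of $\delta$, the elements that could witness a failure of the property.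
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $(R,\mathfrak m)$ be a noetherian local ring and $a\in\mathfrak m$. For $\delta\in\mathfrak m^N$ we have $(a)+\mathfrak m^N=(a+\delta)+\mathfrak m^N$, so $R/(a)$ and $R/(a+\delta)$ agree modulo the $N$-th powers of their maximal ideals. When $R$ is a power series ring, passing from $a$ to $a+\delta$ changes only the terms of degree at least $N$ of the equation. A property of $R/(a)$ that passes to $R/(a+\delta)$ for all $\delta\in\mathfrak m^N$ is therefore a property that finitely many terms of the equation already force. The following question is posed in \cite{NNQ}.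

\begin{quote}
Let $(R,\mathfrak m)$ be a complete noetherian local ring and $a\in\mathfrak m$ a non-zerodivisor such that $R/(a)$ is an integral domain (resp.\ reduced, normal). Is there an integer $N\ge1$ such that $R/(a+\delta)$ is an integral domain (resp.\ reduced, normal) for every $\delta\in\mathfrak m^N$?
\end{quote}

The answer is yes for each of the three properties.

\begin{theorem}\label{thm:main}
Let $(R,\mathfrak m)$ be a complete noetherian local ring, let $a\in\mathfrak m$ be a non-zerodivisor, and suppose that $R/(a)$ is reduced (resp.\ a domain, resp.\ normal). Then there is $N\ge1$ such that $R/(a+\delta)$ is reduced (resp.\ a domain, resp.\ normal) for every $\delta\in\mathfrak m^N$.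
\end{theorem}

We prove the following more general statement; Theorem~\ref{thm:main} is the case in which $r=1$ and $R$ is complete.

\begin{theorem}\label{thm:seq}
Let $(R,\mathfrak m)$ be a noetherian local ring and $a_1,\dots,a_r\in\mathfrak m$ a regular sequence such that the completion of $R/(a_1,\dots,a_r)$ is reduced (resp.\ a domain, resp.\ normal). Then there is $N$ such that for all $\delta_1,\dots,\delta_r\in\mathfrak m^N$ the completion of $R/(a_1+\delta_1,\dots,a_r+\delta_r)$, and hence also this ring itself, is reduced (resp.\ a domain, resp.\ normal). In particular, if $R$ is excellent, then reducedness and normality of $R/(a_1,\dots,a_r)$ are stable under $\mathfrak m$-adically small perturbations of the $a_i$.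
\end{theorem}

Theorem~\ref{thm:main} fails for all three properties if $a$ is allowed to be a zerodivisor (Example~\ref{ex:zerodivisor}), and it fails for domains if $R$ is only excellent (Example~\ref{ex:node}).

\subsection*{The simplest cases and the difficulty}
The common quotient $R/((a)+\mathfrak m^N)$ is artinian, so it is reduced only when it is a field; none of the three properties can be read off from it directly. Two cases nevertheless suggest a positive answer. If $R/(a)$ is reduced of dimension $0$, then $\mathfrak m=(a)$, and $(a+\delta)=\mathfrak m$ for $\delta\in\mathfrak m^2$ by Nakayama's lemma. If $R=k[[x_1,\dots,x_d]]$, then $R$ is factorial, and $R/(a)$ is a domain exactly when $a$ is not a product of two elements of $\mathfrak m$. The strong approximation theorem (SAP) of Section~\ref{sec:tools}, applied to the polynomial $a-FG$, gives an $N$ with this property: if $a-fg\in\mathfrak m^N$, then $a=f^*g^*$ with $f^*\equiv f$ and $g^*\equiv g$ modulo $\mathfrak m$. So a factorization $a+\delta=fg$ with $f,g\in\mathfrak m$ and $\delta\in\mathfrak m^N$ produces a factorization of $a$.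

For general $R$, the failure of $R/(a+\delta)$ to be a domain is witnessed by an equation $fg=(a+\delta)h$ with $f,g\notin(a+\delta)$. Approximation turns it into $f^*g^*=ah^*$ with $f^*\equiv f$ and $g^*\equiv g$ modulo $\mathfrak m^K$, where $K$ has to be fixed before $\delta$ is given. This contradicts nothing unless $f,g\notin(a)+\mathfrak m^K$, and the definition gives no control on the orders of $f$ and $g$ as $\delta$ tends to $0$. Nilpotent elements and integral fractions pose the same problem. The work consists in finding witnesses whose size is bounded independently of $\delta$.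

One might instead try to detect reducedness and normality by partial derivatives. This depends on the characteristic and the residue field: for $k=\mathbb F_p(s)$ and $a=x^p-sy^p\in k[[x,y]]$ both partial derivatives of $a$ vanish, while $a$ is irreducible, being an irreducible form. The proof below uses no derivations.

\section{Two examples and the plan of the proof}\label{sec:examples}

Throughout this section $k$ is an arbitrary field.

\begin{example}[the filtration has to be chosen]\label{ex:cusp}
Let $R=k[[x,y]]$ and $a=y^2-x^3$. The graded ring of $R/(a)$ for the $\mathfrak m$-adic filtration is $k[X,Y]/(Y^2)$. It is also the graded ring of $R/(y^2)$, so it cannot tell that $R/(a)$ is reduced. Give $x$ weight $2$ and $y$ weight $3$ instead, and let $\operatorname{in}(f)\in k[X,Y]$ be the part of lowest weight of $f\ne0$. Then $\operatorname{in}(fg)=\operatorname{in}(f)\operatorname{in}(g)$. An element $\delta\in\mathfrak m^4$ has weight at least $8>6$, so $\operatorname{in}(a+\delta)=Y^2-X^3$, and the graded ring of $R/(a+\delta)$ for the weighted filtration is $G=k[X,Y]/(Y^2-X^3)$, whatever $\delta$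 is. This $G$ is a domain because $X^3$ is not a square in $k(X)$. Two nonzero elements of $R/(a+\delta)$ have nonzero initial classes in $G$, whose product is nonzero; so $R/(a+\delta)$ is a domain.
\end{example}

\begin{example}[the graded ring does not suffice]\label{ex:A}
Let $R=k[[x,y,z]]$ and $a=xy-z^e$ with $e\ge3$. For every $\delta\in\mathfrak m^3$ the $\mathfrak m$-adic graded ring of $R/(a+\delta)$ is $G=k[X,Y,Z]/(XY)$. It is reduced, so $R/(a+\delta)$ is reduced by the argument just given, applied to powers of one element. But $\delta=z^e$ gives $R/(xy)$, which is not a domain. The ring $G$ does not depend on $e$, so it does not determine an $N$ for the domain property.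

Take $e=3$ and $\delta\in\mathfrak m^4$, and suppose $a+\delta=fg$ with $f,g\in\mathfrak m$. The lowest forms of $f$ and $g$ have product $xy$, so after scaling and renaming, $f=x+f_2+\cdots$ and $g=y+g_2+\cdots$ with $f_2,g_2$ quadratic forms. Degree $3$ gives $xg_2+yf_2=-z^3$, which is false modulo $(x,y)$. Hence $R/(a+\delta)$ is a domain; the obstruction appears one order beyond $G$.

This computation has a form that generalizes. Let $\mathcal A=R[\tau,X,Y,Z]\subset R[\tau^{\pm1}]$ with $X=x\tau^{-1}$, $Y=y\tau^{-1}$, $Z=z\tau^{-1}$; thus $\mathcal A=\bigoplus_j\mathfrak m^j\tau^{-j}$ and $\mathcal A/\tau\mathcal A=k[X,Y,Z]$. Let $\mathcal B$ and $\mathcal C$ be the images of $\mathcal A$ in $(R/(a))[\tau^{\pm1}]$ and $(R/(a+\delta))[\tau^{\pm1}]$. The order is additive on $R$, so $aR\cap\mathfrak m^j=a\mathfrak m^{j-2}$, and the same holds for $a+\delta$. Therefore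
\[
\mathcal B=\mathcal A/(XY-\tau Z^3),\qquad \mathcal C=\mathcal A/(XY-\tau Z^3+\delta\tau^{-2}),\qquad \delta\tau^{-2}=\tau^2\cdot\delta\tau^{-4}\in\tau^2\mathcal A .
\]
So $\mathcal B/\tau^2\mathcal B=\mathcal C/\tau^2\mathcal C$ and $\mathcal B/\tau\mathcal B=\mathcal C/\tau\mathcal C=G$. The two components of $\operatorname{Spec}G$ meet along the prime $\mathfrak p=(X,Y,\tau)$. In $O=\mathcal B_{\mathfrak p}$ the element $Z$ is a unit and $\tau=XYZ^{-3}$; also $\dim O=\dim G_{\mathfrak p}+1=2$. So $O$ is regular with maximal ideal $\mathfrak n=(X,Y)$, and $\tau\in\mathfrak n^2$. The elements $f\tau^{-1},g\tau^{-1}\in\mathcal A$ have product $0$ in $\mathcal C$ and images $X,Y$ in $G$. Their images $\hat f,\hat g$ in $O$ thus satisfy $\hat f\hat g\in\tau^2O\subset\mathfrak n^4$ and $\hat f\equiv X$, $\hat g\equiv Y$ modulo $\mathfrak n^2$. This gives $XY\in\mathfrak n^3$, which is impossible in a regular local ring with parameters $X,Y$.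
\end{example}

The general proof follows Example~\ref{ex:A}. Write $B=R/(a_1,\dots,a_r)$ and $C$ for a perturbed quotient.
\begin{enumerate}
\item There is a filtration of $R$ by weights, as in Example~\ref{ex:cusp}, for which the graded ring $G$ of $B$ is reduced (Section~\ref{sec:filtration}).
\item For each $n$, the Rees algebras $\mathcal B$ and $\mathcal C$ agree modulo $\tau^n$ if the perturbation is small enough. The case $n=1$ settles reducedness (Section~\ref{sec:comparison}).
\item The normalization $\overline{\mathcal C}$ satisfies $G\subset\overline{\mathcal C}/\tau\overline{\mathcal C}\subset\overline G$. The module $\overline G/G$ does not depend on the perturbation, and its local lengths bound the witnesses (Section~\ref{sec:normalization}).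
\item A failure of the property in $C$ is visible at one of finitely many primes $\mathfrak p$ of $G$ chosen in advance. It gives a bounded witness in $\mathcal C_{\mathfrak p}$, hence an approximate witness in $\mathcal B_{\mathfrak p}$, and for large $n$ there is none (Sections~\ref{sec:domain} and~\ref{sec:normal}).
\end{enumerate}

\section{Conventions and standard facts}\label{sec:tools}

Rings are commutative with $1$. A local ring is \emph{normal} if it is an integrally closed domain. A local ring $C$ is \emph{equidimensional} if $\dim C/P=\dim C$ for each minimal prime $P$. We write $\ell$ for length, $\kappa(\mathfrak p)$ for the residue field of a prime $\mathfrak p$, $\operatorname{Min}(A)$ for the set of minimal primes and $\operatorname{Quot}(A)$ for the total ring of fractions.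

\subsection*{Reduced and normal rings}
Let $A$ be a reduced noetherian ring with minimal primes $\mathfrak q_1,\dots,\mathfrak q_s$. Its zerodivisors form the set $\bigcup\mathfrak q_i$; moreover $A_{\mathfrak q_i}=\kappa(\mathfrak q_i)$ and $\operatorname{Quot}(A)=\prod\kappa(\mathfrak q_i)$. The \emph{normalization} $\overline A$, the integral closure of $A$ in $\operatorname{Quot}(A)$, equals $\prod\overline{A/\mathfrak q_i}$. For a prime $\mathfrak p$ we have $\operatorname{Quot}(A)_{\mathfrak p}=\prod_{\mathfrak q_i\subset\mathfrak p}\kappa(\mathfrak q_i)=\operatorname{Quot}(A_{\mathfrak p})$. Two consequences will be used.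
\begin{itemize}
\item[(N1)] No minimal prime of $A$ lies in the support of $\overline A/A$.
\item[(N2)] If $\mathfrak p$ is not minimal and $\lambda\ge1$, then $(\mathfrak pA_{\mathfrak p})^\lambda$ contains a non-zerodivisor of $A_{\mathfrak p}$ (the $\lambda$-th power of one found by prime avoidance), and it is a non-zerodivisor on $\overline A_{\mathfrak p}$.
\end{itemize}
A normal noetherian domain $A$ is the intersection of its localizations at primes of height one. Hence, for $0\ne\tau\in A$, the ideal $\tau A$ is the intersection of the ideals $\tau A_{\mathfrak Q}\cap A$ over the minimal primes $\mathfrak Q$ of $\tau A$.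

\subsection*{Completion and dimension}
The completion $A\to\hat A$ of a noetherian local ring $(A,\mathfrak n)$ is faithfully flat: $J\hat A\cap A=J$ for each ideal $J$, and each prime of $A$ is the contraction of a prime of $\hat A$. Also $\dim\hat A/J\hat A=\dim A/J$. Krull's intersection theorem says $\bigcap_K\mathfrak n^KE=0$ for a finite $A$-module $E$. A ring is \emph{catenary} if all saturated chains of primes between two given primes have the same length, and \emph{universally catenary} if all algebras of finite type over it are catenary. In a catenary noetherian local domain $A$, $\operatorname{ht}P+\dim A/P=\dim A$ for every prime $P$.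

\subsection*{Graded rings}
In a $\mathbb Z$-graded ring the minimal primes of a homogeneous ideal are homogeneous, and so is the nilradical. If the degree-zero part is local, the sum of all proper homogeneous ideals is proper, because its degree-zero part is a sum of proper ideals of a local ring. The integral closure of a graded subring in a graded ring is graded \cite[Thm.~2.3.2]{HS}.

\subsection*{Quoted theorems}
An element $b$ of a ring $B$ lies in the \emph{integral closure} $\overline J$ of an ideal $J$ if $b^e+c_1b^{e-1}+\dots+c_e=0$ for some $e\ge1$ and $c_i\in J^i$. A prime ideal equals its integral closure. A \emph{discrete valuation} $v\colon B\to\mathbb N\cup\{\infty\}$ satisfies $v(1)=0$, $v(bb')=v(b)+v(b')$ and $v(b+b')\ge\min(v(b),v(b'))$; we put $v(J)=\min_{b\in J}v(b)$.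
\begin{itemize}
\item[(RV)] \emph{Rees valuations} \cite[Thm.~10.2.2]{HS}. For an ideal $J$ of a noetherian ring $B$ there are finitely many discrete valuations $v_i$ on $B$, each $v_i^{-1}(\infty)$ a minimal prime, such that $\overline{J^n}=\{b: v_i(b)\ge n\,v_i(J)\text{ for all }i\}$ for all $n$.
\item[(R)] \emph{Rees} \cite[Thm.~9.1.2]{HS}. If $(B,\mathfrak m_B)$ is a complete reduced noetherian local ring, there is $k_0$ with $\overline{\mathfrak m_B^{\,n+k_0}}\subset\mathfrak m_B^{\,n}$ for all $n\ge0$.
\item[(E)] \emph{Excellence.} Algebras of finite type over a complete noetherian local ring (for instance a field), and their localizations, are excellent. Excellent rings are universally catenary, and their reduced quotients have finite normalization. The completion of a normal (resp.\ reduced) excellent local ring is a normal domain (resp.\ reduced).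
\item[(DF)] \emph{Dimension formula} \cite[Thm.~15.6]{Mat}. If $A\subset A'$ are noetherian domains, $A$ is universally catenary, $A'$ is of finite type over $A$, and the prime $Q\subset A'$ lies over $P$, then $\operatorname{ht}Q=\operatorname{ht}P+\operatorname{trdeg}_AA'-\operatorname{trdeg}_{\kappa(P)}\kappa(Q)$. In particular $\operatorname{ht}Q=\operatorname{ht}P$ if $A'$ is finite over $A$.
\item[(Ch)] \emph{Chevalley.} If $(E_n)$ is a decreasing sequence of ideals of a complete noetherian local ring $(A,\mathfrak n)$ with $\bigcap E_n=0$, then for each $K$ there is $n$ with $E_n\subset\mathfrak n^K$.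
\item[(GC)] \emph{Grothendieck's connectedness theorem} \cite{SGA2}, \cite[Ch.~19]{BS}. Let $A$ be a complete noetherian local domain of dimension $d\ge2$, let $\tau\in\mathfrak m_A$, and let $Z\subset V(\tau)$ be closed such that $V(\tau)\setminus Z$ is a disjoint union of two nonempty relatively closed subsets. Then $\dim Z\ge d-2$.
\item[(SAP)] \emph{Strong approximation} \cite{PP}. Let $(A,\mathfrak n)$ be a complete noetherian local ring and $\Phi$ a polynomial (or system of polynomials) over $A$. For every $K$ there is $\nu(K)$ such that each tuple $\hat x$ over $A$ with $\Phi(\hat x)\equiv0\bmod\mathfrak n^{\nu(K)}$ admits an exact zero $x^*$ of $\Phi$ over $A$ with $x^*\equiv\hat x\bmod\mathfrak n^K$.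
\end{itemize}

\section{Filtrations with reduced graded ring}\label{sec:filtration}

Let $(R,\mathfrak m,k)$ be a noetherian local ring. All quotients of $R$ will be filtered by one filtration of $R$; this is what allows us to compare them.

\begin{definition}\label{def:weight}
Let $f_1,\dots,f_l$ generate $\mathfrak m$ and let $w_1,\dots,w_l\ge1$ be integers. For $j\in\mathbb Z$ let $R_j$ be the ideal generated by the monomials $\prod f_i^{n_i}$ with $\sum n_iw_i\ge j$. The family $(R_j)$ is a \emph{weight filtration} of $R$.
\end{definition}

The $R_j$ decrease, $R_j=R$ for $j\le0$, $R_iR_j\subset R_{i+j}$ for all $i,j\in\mathbb Z$, and $R_1=\mathfrak m$. Hence $\mathfrak m^N\subset R_N$. A monomial of weight at least $j$ has degree at least $j/W$, where $W=\max w_i$, so $R_j\subset\mathfrak m^{\lceil j/W\rceil}$ for $j\ge1$. The \emph{Rees algebra}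
\[
\mathcal A=\bigoplus_{j\in\mathbb Z}R_j\tau^{-j}=R[\tau,f_1\tau^{-w_1},\dots,f_l\tau^{-w_l}]\subset R[\tau^{\pm1}]
\]
is noetherian. Its part of degree $j$ is $R_j\tau^{-j}$, so $\tau$ has degree $-1$.

For a proper ideal $I'$ and $C=R/I'$ put $C_j=(R_j+I')/I'$ and
\[
\mathcal C=\bigoplus_jC_j\tau^{-j}\subset C[\tau^{\pm1}],\qquad \operatorname{gr}C=\mathcal C/\tau\mathcal C=\bigoplus_{j\ge0}C_j/C_{j+1}.
\]
Then $\mathcal C$ is the image of $\mathcal A$ and is of finite type over $C$; $\tau$ is a non-zerodivisor on $\mathcal C$; $\mathcal C[\tau^{-1}]=C[\tau^{\pm1}]$; $C_1=\mathfrak m_C$; $\bigcap_jC_j=0$ by Krull's theorem; and $\operatorname{gr}C$ is of finite type over $C_0/C_1=k$. One should think of $\mathcal C$ as a family with parameter $\tau$ that is constant with fiber $C$ away from $\tau=0$ and degenerates to $\operatorname{gr}C$ at $\tau=0$.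

\begin{lemma}\label{lem:grreduced}
If $\operatorname{gr}C$ is reduced, then $C$ is reduced.
\end{lemma}

\begin{proof}
Let $0\ne b\in C$ and take $j\ge0$ with $b\in C_j\setminus C_{j+1}$. The class of $b$ in $C_j/C_{j+1}$ is nonzero, so its square, the class of $b^2$ in $C_{2j}/C_{2j+1}$, is nonzero. Hence $b^2\ne0$.
\end{proof}

We want a converse for a suitable choice of weights. The graded ring is reduced exactly when the order function $\nu(b)=\sup\{j:b\in B_j\}$ satisfies $\nu(b^n)=n\nu(b)$. A minimum of valuations has this property, and the Rees valuations of the maximal ideal give such a minimum that is comparable with the $\mathfrak m_B$-adic order.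

\begin{proposition}\label{prop:filtration}
Let $R$ be complete and let $I$ be an ideal such that $B=R/I$ is reduced of dimension $D\ge1$. There is a weight filtration of $R$ for which $\operatorname{gr}B$ is reduced.
\end{proposition}

\begin{proof}
Let $v_i$ be the valuations given by (RV) for $J=\mathfrak m_B$ and put $e_i=v_i(\mathfrak m_B)$. Since $D\ge1$, the ideal $\mathfrak m_B$ is not contained in the minimal prime $v_i^{-1}(\infty)$, so $e_i<\infty$. The $v_i$ with $e_i=0$ impose no condition in (RV), and we discard them; some remain, because $\overline{\mathfrak m_B}=\mathfrak m_B\ne B$. Let $w=\prod e_i$ and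
\[
\nu(b)=\min_i\frac{w}{e_i}\,v_i(b)\in\mathbb N\cup\{\infty\},\qquad F_j=\{b\in B:\nu(b)\ge j\}\quad(j\in\mathbb Z).
\]
The $F_j$ are decreasing ideals with $F_j=B$ for $j\le0$ and $F_iF_j\subset F_{i+j}$; also $\nu(b^n)=n\nu(b)$, and $F_{wn}=\overline{\mathfrak m_B^{\,n}}$ for $n\ge0$ by (RV). We have $F_1=\mathfrak m_B$: if $\nu(b)\ge1$, then $b^w\in F_w=\mathfrak m_B$, so $b\in\mathfrak m_B$; and $\mathfrak m_B=F_w\subset F_1$.

\emph{The ring $\mathcal F=\bigoplus_jF_j\tau^{-j}$ is of finite type over $B$.} Read nonpositive powers of $\mathfrak m_B$ as $B$. The noetherian ring $\mathcal S=B[\tau,\mathfrak m_B\tau^{-w}]=\bigoplus_j\mathfrak m_B^{\lceil j/w\rceil}\tau^{-j}$ lies in $\mathcal F$, since $\mathfrak m_B=F_w$. By (R), for $j\ge0$,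
\[
F_j\subset F_{w\lfloor j/w\rfloor}=\overline{\mathfrak m_B^{\lfloor j/w\rfloor}}\subset\mathfrak m_B^{\lfloor j/w\rfloor-k_0}\subset\mathfrak m_B^{\lceil j/w\rceil-k_0-1},
\]
and for $j<0$ the last term is $B=F_j$. The last term is the coefficient of $\tau^{-j}$ in $\tau^{-w(k_0+1)}\mathcal S$. So $\mathcal F$ is a submodule of a cyclic $\mathcal S$-module, hence finite over $\mathcal S$.

\emph{The ring $\mathcal F/\tau\mathcal F=\bigoplus_jF_j/F_{j+1}$ is reduced.} Its nilradical is homogeneous. If $b\in F_j\setminus F_{j+1}$, then $\nu(b^n)=nj$, so the $n$-th power of the class of $b$ is nonzero.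

\emph{Weights.} Take finitely many homogeneous generators of $\mathcal F$ over $B$. Those of degree $\le0$ lie in $B[\tau]$. The others have the form $\bar f_i\tau^{-w_i}$ with $w_i\ge1$ and $\bar f_i\in F_{w_i}\subset\mathfrak m_B$; lift $\bar f_i$ to $f_i\in\mathfrak m$. Add to the list generators of $\mathfrak m$ with weight $1$; their images lie in $F_1$. For the resulting weight filtration the image of $\mathcal A$ in $B[\tau^{\pm1}]$ is $B[\tau,\bar f_i\tau^{-w_i}]=\mathcal F$. Hence $B_j=F_j$ and $\operatorname{gr}B=\mathcal F/\tau\mathcal F$.
\end{proof}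

For the cusp $B=k[[t^2,t^3]]$, with $x=t^2$ and $y=t^3$, the construction recovers the weights of Example~\ref{ex:cusp}. Indeed $\overline{\mathfrak m_B^{\,n}}=B\cap t^{2n}k[[t]]$: an equation of integral dependence forces $\operatorname{ord}_tb\ge2n$, and if $\operatorname{ord}_tb\ge2n$, then $b/x^n\in k[[t]]$ is integral over $B$. So $w=2$ and $\nu=\operatorname{ord}_t$. The valuations play no further role; below we use only that $\operatorname{gr}B$ is reduced.

\section{Perturbation does not change the truncated Rees algebra}\label{sec:comparison}

Fix a weight filtration $(R_j)$ of a noetherian local ring $(R,\mathfrak m)$ and a proper ideal $I$. Put $B=R/I$, with Rees algebra $\mathcal B$, and $G=\operatorname{gr}B$.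

\begin{definition}\label{def:close}
Let $n\ge1$. A proper ideal $I'$ of $R$ is \emph{$n$-close} to $I$ if for all $j\in\mathbb Z$
\[
I'\cap R_j+R_{j+n}=I\cap R_j+R_{j+n}.
\]
\end{definition}

Adding $R_{j+n'}$ to both sides shows that $n$-close implies $n'$-close for $1\le n'\le n$. With $C=R/I'$, the part of degree $j$ of $\mathcal C/\tau^n\mathcal C$ is $C_j/C_{j+n}=R_j/(I'\cap R_j+R_{j+n})$. So if $I'$ is $n$-close to $I$, then as quotients of $\mathcal A$
\begin{equation}\label{eq:trunc}
\mathcal C/\tau^n\mathcal C=\mathcal B/\tau^n\mathcal B,\qquad\operatorname{gr}C=G .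
\end{equation}
We denote a prime $\mathfrak p$ of $G$ and its preimages in $\mathcal A$, $\mathcal B$, $\mathcal C$ by the same letter. Localizing \eqref{eq:trunc} gives $\mathcal C_{\mathfrak p}/\tau^n\mathcal C_{\mathfrak p}=\mathcal B_{\mathfrak p}/\tau^n\mathcal B_{\mathfrak p}$. An element $\hat x\in\mathcal B_{\mathfrak p}$ is a \emph{lift} of $x\in\mathcal C_{\mathfrak p}$ if the two have the same class in this ring. Then $x$ and $\hat x$ have the same image in $G_{\mathfrak p}$, and a polynomial relation with integer coefficients among elements of $\mathcal C_{\mathfrak p}$ holds modulo $\tau^n$ among their lifts. From Lemma~\ref{lem:grreduced} we obtain at once: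

\begin{corollary}\label{cor:reduced}
If $G$ is reduced and $I'$ is $1$-close to $I$, then $R/I'$ is reduced.
\end{corollary}

To show that small perturbations of a regular sequence give close ideals, we need the Artin--Rees lemma for the filtration $(R_j)$.

\begin{lemma}\label{lem:AR}
Let $\theta\colon E\to E'$ be a homomorphism of finite free $R$-modules. There is $\kappa\ge0$ with $\operatorname{im}\theta\cap R_jE'\subset\theta(R_{j-\kappa}E)$ for all $j\in\mathbb Z$.
\end{lemma}

\begin{proof}
The graded submodule $\bigoplus_j(\operatorname{im}\theta\cap R_jE')\tau^{-j}$ of the finite $\mathcal A$-module $\bigoplus_jR_jE'\tau^{-j}$ has finitely many homogeneous generators $\theta(u_h)\tau^{-j_h}$. Let $\kappa=\max(0,\max_hj_h)$. An element of $\operatorname{im}\theta\cap R_jE'$ has the form $\sum_h\rho_h\theta(u_h)=\theta(\sum_h\rho_hu_h)$ with $\rho_h\in R_{j-j_h}\subset R_{j-\kappa}$.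
\end{proof}

An element $x=\sum(a_i+\delta_i)u_i$ of $R_j$ is close to $\sum a_iu_i$ if the coefficients $u_i$ have order about $j$. The difficulty is that the given coefficients may have small order, with cancellation in the sum. Such cancellation comes from a syzygy of the $a_i$. For a regular sequence all syzygies are Koszul syzygies, and these move with the $\delta_i$, so they can be subtracted without changing $x$. For $r=1$ there are no syzygies, and $\psi$, $\psi'$, $s$ below are zero.

\begin{proposition}\label{prop:close}
Let $I=(a_1,\dots,a_r)$ with $a_1,\dots,a_r\in\mathfrak m$ a regular sequence. There are $\kappa,\kappa'\ge0$ such that for all $n\ge1$ and all $\delta_1,\dots,\delta_r\in\mathfrak m^{\kappa+\kappa'+n}$ the ideal $I'=(a_1+\delta_1,\dots,a_r+\delta_r)$ is $n$-close to $I$.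
\end{proposition}

\begin{proof}
Let $\varphi\colon R^r\to R$, $e_i\mapsto a_i$, and $\psi\colon\bigwedge^2R^r\to R^r$, $e_i\wedge e_h\mapsto a_ie_h-a_he_i$. The sequence is regular, so $\ker\varphi=\operatorname{im}\psi$. Let $\varphi',\psi'$ be the same maps for the elements $a_i+\delta_i$; then $\varphi'\psi'=0$. Let $\kappa$ and $\kappa'$ be given by Lemma~\ref{lem:AR} for $\varphi$ and $\psi$. Since $\delta_i\in R_{\kappa+\kappa'+n}$,
\begin{equation}\label{eq:diff}
\varphi'(u)-\varphi(u)=\textstyle\sum\delta_iu_i\in R_{o+\kappa+n}\qquad\text{for }u\in R_o^r .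
\end{equation}

Let $x\in I\cap R_j$. Write $x=\varphi(u)$ with $u\in R_{j-\kappa}^r$. By \eqref{eq:diff}, $\varphi'(u)-x\in R_{j+n}$, so $\varphi'(u)\in I'\cap R_j$ and $x\in I'\cap R_j+R_{j+n}$.

Let $x\in I'\cap R_j$. We claim that $x=\varphi'(u)$ with $u\in R_{j-\kappa}^r$. Granting this, \eqref{eq:diff} gives $x-\varphi(u)\in R_{j+n}$, so $\varphi(u)\in I\cap R_j$ and $x\in I\cap R_j+R_{j+n}$. To prove the claim, start from any $u\in R^r=R_0^r$ with $x=\varphi'(u)$. It suffices to show: if $x=\varphi'(u)$ with $u\in R_o^r$ and $0\le o<j-\kappa$, then $u$ can be replaced by an element of $R_{o+1}^r$. Both $x$ and $\varphi'(u)-\varphi(u)$ lie in $R_{o+\kappa+1}$, so $\varphi(u)\in I\cap R_{o+\kappa+1}$ and $\varphi(u)=\varphi(u')$ with $u'\in R_{o+1}^r$. Then $u-u'\in\operatorname{im}\psi\cap R_o^r$, so $u-u'=\psi(s)$ with $s\in R_{o-\kappa'}\bigwedge^2R^r$. The matrix entries of $\psi-\psi'$ are $0$ or $\pm\delta_i$, so $(\psi-\psi')(s)$ has entries in $R_{\kappa+\kappa'+n}R_{o-\kappa'}\subset R_{o+1}$. Hence $u-\psi'(s)=u'+(\psi-\psi')(s)\in R_{o+1}^r$, and $\varphi'(u-\psi'(s))=x$.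
\end{proof}

The analysis of normalizations in the next section needs all components of $R/I'$ to have the same dimension.

\begin{lemma}\label{lem:equidim}
Let $R$ be complete, let $a_1,\dots,a_r\in\mathfrak m$ be a regular sequence, and suppose that $B=R/(a_1,\dots,a_r)$ is a domain of dimension $D$. There is $N_1$ such that $C=R/(a_1+\delta_1,\dots,a_r+\delta_r)$ is equidimensional of dimension $D$ for all $\delta_i\in\mathfrak m^{N_1}$.
\end{lemma}

\begin{proof}
First, if $S$ is a noetherian local ring and $a\in\mathfrak m_S$ is a non-zerodivisor with $aS$ prime, then $S$ is a domain. Indeed, as $\bigcap a^nS=0$, nonzero elements can be written $x=a^sx'$ and $y=a^ty'$ with $x',y'\notin aS$; if $xy=0$, then $x'y'=0\in aS$, a contradiction. Applying this to $a_i$ in $R/(a_1,\dots,a_{i-1})$ for $i=r,\dots,1$, we find that $R$ is a domain. It has dimension $D+r$ and is catenary by (E).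

Let $I=(a_i)$ and $I'=(a_i+\delta_i)$. Choose $x_1,\dots,x_D\in\mathfrak m$ whose images form a system of parameters of $B$, choose $s$ with $\mathfrak m^s\subset I+(x)$, and let $N_1=s+1$. Then $\mathfrak m^s\subset I'+(x)+\mathfrak m^{s+1}$, so $\mathfrak m^s\subset I'+(x)$ by Nakayama's lemma, and $\dim C\le D$. A minimal prime $P$ of $I'$ has height at most $r$, so $\dim R/P=D+r-\operatorname{ht}P\ge D$.
\end{proof}

\section{The normalization of the Rees algebra}\label{sec:normalization}

In this section $R$ is complete with a fixed weight filtration, and $C=R/I'$ satisfies: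
\begin{equation}\label{eq:H}
G=\operatorname{gr}C\text{ is reduced, and }C\text{ is equidimensional of dimension }D .
\end{equation}
Then $C$ is reduced by Lemma~\ref{lem:grreduced}, and so is $\mathcal C\subset C[\tau^{\pm1}]$. Both the failure to be a domain and the failure to be normal are measured by $\overline{\mathcal C}/\mathcal C$, because the normalization separates the components. We bound this module in terms of $G$ alone.

Let $P_1,\dots,P_s$ be the minimal primes of $C$. Minimal primes of $\mathcal C$ consist of zerodivisors, so they do not contain $\tau$; they are therefore the contractions $\mathcal P_i=P_iC[\tau^{\pm1}]\cap\mathcal C$ of the minimal primes of $\mathcal C[\tau^{-1}]=C[\tau^{\pm1}]$. Put $\mathfrak M=\mathfrak m_C\oplus\bigoplus_{j\ne0}C_j\tau^{-j}$. This is an ideal, since $C_j\tau^{-j}\cdot C\tau^j\subset C_j\subset\mathfrak m_C$ for $j\ge1$. It is maximal with residue field $k$, and it contains every proper homogeneous ideal, in particular each $\mathcal P_i$. The domain $\mathcal C/\mathcal P_i$ lies between $(C/P_i)[\tau]$ and $(C/P_i)[\tau^{\pm1}]$, so (DF) for $C/P_i\subset\mathcal C/\mathcal P_i$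 gives
\begin{equation}\label{eq:htM}
\operatorname{ht}(\mathfrak M/\mathcal P_i)=D+1\qquad\text{for all }i .
\end{equation}

The normalization $\overline{\mathcal C}=\prod_i\overline{\mathcal C/\mathcal P_i}$ is finite over $\mathcal C$ by (E). The ring $\overline C[\tau^{\pm1}]=\prod_i\overline{C/P_i}[\tau^{\pm1}]$ is a product of normal domains with total ring of fractions $\operatorname{Quot}(\mathcal C)$. So $\overline{\mathcal C}$ is the integral closure of $\mathcal C$ in the graded ring $\overline C[\tau^{\pm1}]$; hence it is graded, its part of degree $0$ is $\overline C$, and $\tau$ is a non-zerodivisor on it. Put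
\[
M=\overline{\mathcal C}/\mathcal C,\qquad H=\overline{\mathcal C}/\tau\overline{\mathcal C}.
\]
The normalization $\overline G$ of $G$ is finite over $G$ by (E). The minimal primes of $\tau\mathcal C$ are the elements of $\operatorname{Min}(G)$.

\begin{proposition}\label{prop:norm}
Assume \eqref{eq:H}.
\begin{itemize}
\item[(a)] For $\mathfrak q\in\operatorname{Min}(G)$, the ring $\mathcal C_{\mathfrak q}$ is a discrete valuation ring with uniformizer $\tau$, and $\overline{\mathcal C}_{\mathfrak q}=\mathcal C_{\mathfrak q}$. In particular $\mathfrak q$ contains exactly one $\mathcal P_i$.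
\item[(b)] The map $\mathfrak Q\mapsto\mathfrak Q\cap\mathcal C$ is a bijection from the minimal primes of $\tau\overline{\mathcal C}$ to $\operatorname{Min}(G)$, and $\overline{\mathcal C}_{\mathfrak Q}=\mathcal C_{\mathfrak Q\cap\mathcal C}$. Each $\mathcal P_i$ is contained in some $\mathfrak q\in\operatorname{Min}(G)$.
\item[(c)] $\tau$ is a non-zerodivisor on $M$.
\item[(d)] $\tau\overline{\mathcal C}$ is a radical ideal, $G\subset H\subset\overline G$ as $G$-algebras, and $M/\tau M=H/G\subset\overline G/G$.
\item[(e)] $C$ is normal $\iff$ $\overline{\mathcal C}=\mathcal C$ $\iff$ $H=G$.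
\end{itemize}
\end{proposition}

\begin{proof}
(a) $\mathcal C_{\mathfrak q}/\tau\mathcal C_{\mathfrak q}=G_{\mathfrak q}$ is a field because $G$ is reduced. So the maximal ideal of $\mathcal C_{\mathfrak q}$ is generated by the non-zerodivisor $\tau$, and $\mathcal C_{\mathfrak q}$ is a discrete valuation ring. It is a domain, so $\mathfrak q$ contains exactly one $\mathcal P_i$, and $\mathcal C_{\mathfrak q}=(\mathcal C/\mathcal P_i)_{\mathfrak q}$. For $h\ne i$ an element of $\mathcal P_h\setminus\mathfrak q$ kills the factor $\overline{\mathcal C/\mathcal P_h}$, which therefore vanishes after localization. Thus $\overline{\mathcal C}_{\mathfrak q}$ is integral over $\mathcal C_{\mathfrak q}$ and lies in its fraction field, so they are equal.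

(b) Let $\mathfrak Q$ be minimal over $\tau\overline{\mathcal C}$. It is homogeneous and comes from a prime of height one of some factor $\overline{\mathcal C/\mathcal P_i}$. Let $\mathfrak q=\mathfrak Q\cap\mathcal C$; it is homogeneous, so $\mathfrak q\subset\mathfrak M$. By (DF), $\operatorname{ht}(\mathfrak q/\mathcal P_i)=1$; by \eqref{eq:htM} and catenarity, $\dim(\mathcal C/\mathfrak q)_{\mathfrak M}=D$. Let $\mathfrak q_0\subset\mathfrak q$ be minimal over $\tau\mathcal C$. By (a), $\operatorname{ht}(\mathfrak q_0/\mathcal P_h)=1$ for the one $\mathcal P_h\subset\mathfrak q_0$, and \eqref{eq:htM} for $\mathcal P_h$ gives $\dim(\mathcal C/\mathfrak q_0)_{\mathfrak M}=D$ as well. Hence $\mathfrak q=\mathfrak q_0\in\operatorname{Min}(G)$. This comparison of $\mathcal P_i$ with $\mathcal P_h$ is where equidimensionality is used.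

Conversely, let $\mathfrak q\in\operatorname{Min}(G)$. Since $\overline{\mathcal C}_{\mathfrak q}=\mathcal C_{\mathfrak q}$, exactly one prime $\mathfrak Q$ of $\overline{\mathcal C}$ lies over $\mathfrak q$, and $\overline{\mathcal C}_{\mathfrak Q}=\mathcal C_{\mathfrak q}$ has maximal ideal generated by $\tau$; so $\mathfrak Q$ is minimal over $\tau\overline{\mathcal C}$. Finally, a prime of $\overline{\mathcal C/\mathcal P_i}$ over $\mathfrak M/\mathcal P_i$ contains $\tau$, so $\tau$ is not a unit in this factor. A minimal prime of $\tau$ in this factor contracts to an element of $\operatorname{Min}(G)$ that contains $\mathcal P_i$.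

(c) Let $z\in\overline{\mathcal C}$ with $x=\tau z\in\mathcal C$. For each $\mathfrak q\in\operatorname{Min}(G)$ the image of $z$ lies in $\overline{\mathcal C}_{\mathfrak q}=\mathcal C_{\mathfrak q}$, so the image of $x$ lies in $\tau\mathcal C_{\mathfrak q}$ and $x\in\mathfrak q$. As $G$ is reduced, $x\in\bigcap\mathfrak q=\tau\mathcal C$, say $x=\tau x'$. Then $\tau(z-x')=0$ and $z=x'\in\mathcal C$.

(d) By (c), $\tau\overline{\mathcal C}\cap\mathcal C=\tau\mathcal C$, so $G\subset H$, and $M/\tau M=\overline{\mathcal C}/(\mathcal C+\tau\overline{\mathcal C})=H/G$. Each factor of $\overline{\mathcal C}$ is a normal noetherian domain, so $\tau\overline{\mathcal C}$ is the intersection of the preimages of $\tau\overline{\mathcal C}_{\mathfrak Q}$ over the minimal primes $\mathfrak Q$ of $\tau\overline{\mathcal C}$. By (a) and (b), $\tau$ generates the maximal ideal of $\overline{\mathcal C}_{\mathfrak Q}$, so this preimage is $\mathfrak Q$. Thus $\tau\overline{\mathcal C}=\bigcap\mathfrak Q$ and $H\subset\prod_{\mathfrak Q}\kappa(\mathfrak Q)=\prod_{\mathfrak q}\kappa(\mathfrak q)=\operatorname{Quot}(G)$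 as $G$-algebras. Since $H$ is finite over $G$, it lies in $\overline G$.

(e) If $C$ is normal, then $\overline{\mathcal C}\subset C[\tau^{\pm1}]=\mathcal C[\tau^{-1}]$, so each element of $M$ is killed by a power of $\tau$, and $M=0$ by (c). If $M=0$, then $C=\overline C=\prod\overline{C/P_i}$ by comparing parts of degree $0$; as $C$ is local there is one factor, and $C$ is normal. If $M=0$, then $H=G$ by (d). If $M\ne0$, the annihilator of the finite graded module $M$ is a proper homogeneous ideal, hence lies in $\mathfrak M$; so $M_{\mathfrak M}\ne0$, and $H/G=M/\tau M\ne0$ by Nakayama's lemma.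
\end{proof}

Part (d) bounds $M/\tau M$. The witnesses will come from cyclic submodules of $M$, and for $E'\subset E$ the map $E'/\tau E'\to E/\tau E$ need not be injective. The lengths still compare in the right way, because they are multiplicities.

\begin{lemma}\label{lem:length}
Let $(O,\mathfrak n)$ be a noetherian local ring, $E$ a finite $O$-module, and $\tau\in\mathfrak n$ a non-zerodivisor on $E$ with $\ell(E/\tau E)<\infty$. Then $\ell(E'/\tau E')\le\ell(E/\tau E)$ for every submodule $E'\subset E$.
\end{lemma}

\begin{proof}
Since $\tau$ is a non-zerodivisor on $E$ and on $E'$, we have $\ell(E/\tau^nE)=n\,\ell(E/\tau E)$ and $\ell(E'/\tau^nE')=n\,\ell(E'/\tau E')$. By the Artin--Rees lemma there is $c$ with $E'\cap\tau^nE\subset\tau^{n-c}E'$ for $n\ge c$. The module $E'/(E'\cap\tau^nE)$ embeds in $E/\tau^nE$ and maps onto $E'/\tau^{n-c}E'$. Hence $n\,\ell(E/\tau E)\ge(n-c)\,\ell(E'/\tau E')$. Divide by $n$ and let $n\to\infty$.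
\end{proof}

\begin{corollary}\label{cor:bound}
Assume \eqref{eq:H}. Let $\mathfrak p$ be a prime of $G$ and $\lambda\ge1$ an integer with $\ell(H_{\mathfrak p}/G_{\mathfrak p})\le\lambda$. Let $\mathfrak a$ be an ideal of $\mathcal C_{\mathfrak p}$ such that $\mathcal C_{\mathfrak p}/\mathfrak a$ is isomorphic to a submodule of $M_{\mathfrak p}$. Then every element of $(\mathfrak pG_{\mathfrak p})^\lambda$ is the image of an element of $\mathfrak a$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:norm}(c),(d), $\tau$ is a non-zerodivisor on $M_{\mathfrak p}$ and $\ell(M_{\mathfrak p}/\tau M_{\mathfrak p})\le\lambda$. Lemma~\ref{lem:length} gives $\ell(G_{\mathfrak p}/\mathfrak aG_{\mathfrak p})=\ell(\mathcal C_{\mathfrak p}/(\mathfrak a+\tau\mathcal C_{\mathfrak p}))\le\lambda$. A module of length at most $\lambda$ over a local ring is killed by the $\lambda$-th power of the maximal ideal, so $(\mathfrak pG_{\mathfrak p})^\lambda\subset\mathfrak aG_{\mathfrak p}$, and $\mathfrak aG_{\mathfrak p}$ is the image of $\mathfrak a$.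
\end{proof}

This is the uniform bound. The ideal $\mathfrak a$ depends on $C$, but once $\lambda$ is read off from $\overline G/G$, we may fix an element $\bar c\in(\mathfrak pG_{\mathfrak p})^\lambda$ in advance and be sure that $\mathfrak a$ contains a preimage of it.

\section{Domains}\label{sec:domain}

\begin{proposition}\label{prop:domain}
Let $R$ be complete with a weight filtration, and let $B=R/I$ be a domain of dimension $D\ge1$ with $G=\operatorname{gr}B$ reduced. There is $n\ge1$ such that $C=R/I'$ is a domain whenever $I'$ is $n$-close to $I$ and $C$ is equidimensional of dimension $D$.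
\end{proposition}

Both $B$ and such a $C$ satisfy \eqref{eq:H}, with the same $G$. If $C$ is reducible, its components distribute the components of $\operatorname{Spec}G$ into two classes. Call an ordered pair $(V_1,V_2)$ of disjoint nonempty sets with union $\operatorname{Min}(G)$ a \emph{splitting}; there are finitely many. For each splitting we want a point at which the two classes meet and at which $\mathcal B$ shows that they belong to one irreducible family. To apply Corollary~\ref{cor:bound} we need $\overline G_{\mathfrak p}/G_{\mathfrak p}$ to have finite length, which holds if $\dim G_{\mathfrak p}=1$. The connectedness theorem provides a point of this codimension. It requires a complete domain, and so we work on the normalization $\overline{\mathcal B}$, whose local rings have this property after completion.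

\begin{lemma}\label{lem:meet}
For each splitting $(V_1,V_2)$ there are a prime $\mathfrak P$ of $\overline{\mathcal B}$ of height $2$ and minimal primes $\mathfrak Q_1,\mathfrak Q_2\subset\mathfrak P$ of $\tau\overline{\mathcal B}$ with $\mathfrak Q_i\cap\mathcal B\in V_i$.
\end{lemma}

\begin{proof}
\emph{The vertex.} The part of degree $0$ of $\overline{\mathcal B}$ is $\overline B$. It is finite over the complete local ring $B$, hence a product of local rings, and it is a domain; so it is local. Therefore $\overline{\mathcal B}$ has a largest proper homogeneous ideal $\overline{\mathfrak M}$. Let $\mathfrak M\subset\mathcal B$ be the maximal ideal of Section~\ref{sec:normalization}. The ideal $\mathfrak M\overline{\mathcal B}$ is homogeneous and proper by lying over, so it lies in $\overline{\mathfrak M}$, and $\overline{\mathcal B}/\overline{\mathfrak M}$ is a graded ring of finite dimension over $k$. Its nonzero homogeneous elements are units, by maximality of $\overline{\mathfrak M}$. A unit of nonzero degree would have nonzero powers in infinitely many degrees, so the ring is concentrated in degree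 $0$ and is a field. Thus $\overline{\mathfrak M}$ is a maximal ideal over $\mathfrak M$. Let $A=\overline{\mathcal B}_{\overline{\mathfrak M}}$. By (DF) and \eqref{eq:htM}, $d:=\dim A=D+1\ge2$, and $\hat A$ is a domain by (E).

\emph{Connectedness.} By Proposition~\ref{prop:norm}(b) the minimal primes of $\tau\overline{\mathcal B}$ fall into two nonempty families, lying over $V_1$ and $V_2$. Let $J_i$ be the intersection of the $i$-th family. These primes are homogeneous, so they lie in $\overline{\mathfrak M}$. By Proposition~\ref{prop:norm}(d), $J_1J_2\subset J_1\cap J_2=\tau\overline{\mathcal B}$, so $V(\tau\hat A)=V(J_1\hat A)\cup V(J_2\hat A)$. Let $Z=V(J_1\hat A)\cap V(J_2\hat A)=V((J_1+J_2)\hat A)$.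

Neither $V(J_i\hat A)$ is contained in $Z$. By symmetry, suppose $V(J_1\hat A)\subset V(J_2\hat A)$. Let $\mathfrak Q$ belong to the first family and take a prime of $\hat A$ over $\mathfrak QA$. It contains $J_1$, hence $J_2$, so $J_2\subset\mathfrak Q$. Then $\mathfrak Q$ contains a member of the second family, which is impossible for two distinct minimal primes of $\tau\overline{\mathcal B}$.

So $V(\tau\hat A)\setminus Z$ is the disjoint union of the nonempty relatively closed sets $V(J_i\hat A)\setminus Z$, and (GC) gives $\dim A/(J_1+J_2)A=\dim Z\ge d-2$. Hence there is a prime $\mathfrak P$ with $J_1+J_2\subset\mathfrak P\subset\overline{\mathfrak M}$ and $\dim A/\mathfrak PA\ge d-2$, so $\operatorname{ht}\mathfrak P\le2$. Since $\mathfrak P\supset J_i$, it contains a member $\mathfrak Q_i$ of the $i$-th family. These are distinct primes of height one, so $\operatorname{ht}\mathfrak P=2$.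
\end{proof}

Fix such data for a splitting. Put $\mathfrak q_i=\mathfrak Q_i\cap\mathcal B$, $\mathfrak p=\mathfrak P\cap\mathcal B$ and $O=\mathcal B_{\mathfrak p}$. By (DF), $\dim O=2$, so $\dim G_{\mathfrak p}=1$, and by (N1) the finite module $\overline G_{\mathfrak p}/G_{\mathfrak p}$ is supported at the maximal ideal and has finite length. Let $\lambda\ge1$ bound this length. By (N2) there is $c\in O$ whose image $\bar c$ lies in $(\mathfrak pG_{\mathfrak p})^\lambda$ and is a non-zerodivisor; thus $c\notin\mathfrak q_1O\cup\mathfrak q_2O$. The next lemma says that $O$ admits no approximate splitting of $c$. The reason is that an element vanishing to high order along $\mathfrak Q_1$ is close to $0$ at $\mathfrak P$, whereas $c$ is not close to $0$ modulo $\mathfrak Q_2$.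

\begin{lemma}\label{lem:nosplit}
There is $n_1\ge1$ such that no $f,g\in O$ satisfy
\[
f\in\mathfrak q_1O,\qquad g\in\mathfrak q_2O,\qquad f+g\equiv c\bmod\tau O,\qquad fg\in\tau^{n_1}O .
\]
\end{lemma}

\begin{proof}
Let $S=\overline{\mathcal B}_{\mathfrak P}\supset O$, with maximal ideal $\mathfrak n_S$. By Proposition~\ref{prop:norm}(a),(b), $S_{\mathfrak Q_1S}=\overline{\mathcal B}_{\mathfrak Q_1}=\mathcal B_{\mathfrak q_1}$ is a discrete valuation ring with uniformizer $\tau$. Let $v$ be its valuation and $I_n=\{x\in S:v(x)\ge n\}=\mathfrak Q_1^nS_{\mathfrak Q_1S}\cap S$.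

We have $\bigcap_nI_n\hat S=0$. Indeed, let $\mathfrak Q^*$ be a prime of $\hat S$ over $\mathfrak Q_1S$. Elements of $S\setminus\mathfrak Q_1S$ lie outside $\mathfrak Q^*$, so $I_n\hat S\subset(\mathfrak Q^*)^n\hat S_{\mathfrak Q^*}$. The ring $\hat S$ is a domain by (E), so it embeds in $\hat S_{\mathfrak Q^*}$, where Krull's theorem applies.

The prime $\mathfrak Q_2S\cap O$ contracts to $\mathfrak q_2$ in $\mathcal B$, so it equals $\mathfrak q_2O$, and $c\notin\mathfrak Q_2S$. By Krull's theorem in $S/\mathfrak Q_2S$ there is $K$ with $c\notin\mathfrak Q_2S+\mathfrak n_S^K$. By (Ch) there is $n_1\ge1$ with $I_{n_1}\hat S\subset\mathfrak n_S^K\hat S$, so $I_{n_1}\subset\mathfrak n_S^K$. Hence $c\notin I_{n_1}+\mathfrak Q_2S$.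

Suppose $f,g$ exist. We have $v(c)=0$, $v(f)\ge1$, $v(\tau)=1$ and $g\in c-f+\tau O$, so $v(g)=0$. Then $v(f)=v(fg)\ge n_1$, that is, $f\in I_{n_1}$. Also $c-f\in g+\tau O\subset\mathfrak q_2O\subset\mathfrak Q_2S$. So $c\in I_{n_1}+\mathfrak Q_2S$, a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:domain}]
Let $n$ be the maximum of $1$ and the numbers $n_1$ over all splittings. Suppose that $I'$ is $n$-close to $I$, that $C$ is equidimensional of dimension $D$, and that $C$ is not a domain. Being reduced, $C$ has $s\ge2$ minimal primes. In the notation of Section~\ref{sec:normalization} put $\mathcal I_1=\mathcal P_1$ and $\mathcal I_2=\mathcal P_2\cap\dots\cap\mathcal P_s$; then $\mathcal I_1\mathcal I_2\subset\mathcal I_1\cap\mathcal I_2=0$. Let $V_i=\{\mathfrak q\in\operatorname{Min}(G):\mathfrak q\supset\mathcal I_i\}$. A prime contains $\mathcal I_2$ if and only if it contains some $\mathcal P_h$ with $h\ge2$. So $(V_1,V_2)$ is a splitting by Proposition~\ref{prop:norm}(a),(b). Take the data $\mathfrak q_i,\mathfrak p,O,\lambda,c$ fixed for it, and put $O'=\mathcal C_{\mathfrak p}$.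

We have $\mathcal C\subset\mathcal C/\mathcal I_1\times\mathcal C/\mathcal I_2\subset\prod_i\mathcal C/\mathcal P_i\subset\overline{\mathcal C}$, and the first inclusion has cokernel $\mathcal C/(\mathcal I_1+\mathcal I_2)$, via $(x,y)\mapsto x-y$. So $O'/(\mathcal I_1+\mathcal I_2)O'$ embeds in $M_{\mathfrak p}$. Since $H_{\mathfrak p}/G_{\mathfrak p}\subset\overline G_{\mathfrak p}/G_{\mathfrak p}$ has length at most $\lambda$, Corollary~\ref{cor:bound} gives $f\in\mathcal I_1O'$ and $g\in\mathcal I_2O'$ such that $f+g$ has image $\bar c$ in $G_{\mathfrak p}$. Moreover $fg=0$.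

Let $\hat f,\hat g\in O$ be lifts modulo $\tau^n$. Then $\hat f\hat g\in\tau^nO\subset\tau^{n_1}O$ and $\hat f+\hat g\equiv c\bmod\tau O$. Since $\mathcal I_1\subset\mathfrak q_1$, the common image of $f$ and $\hat f$ in $G_{\mathfrak p}$ lies in $\mathfrak q_1G_{\mathfrak p}$, whose preimage in $O$ is $\mathfrak q_1O$; so $\hat f\in\mathfrak q_1O$. Since $\mathcal I_2\subset\mathfrak q_2$, the same reasoning gives $\hat g\in\mathfrak q_2O$. This contradicts Lemma~\ref{lem:nosplit}.
\end{proof}

\section{Normal rings}\label{sec:normal}

\begin{proposition}\label{prop:normal}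
Let $R$ be complete with a weight filtration, and let $B=R/I$ be normal of dimension $D\ge1$ with $G=\operatorname{gr}B$ reduced. There is $n\ge1$ such that $C=R/I'$ is normal whenever $I'$ is $n$-close to $I$ and $C$ is equidimensional of dimension $D$.
\end{proposition}

By Proposition~\ref{prop:norm}(e) for $B$, the domain $\mathcal B$ is normal. By the same statement for $C$, a failure of normality means $H/G\ne0$, and the associated primes of $H/G\subset\overline G/G$ lie in the finite set $\Lambda=\operatorname{Ass}_G(\overline G/G)$. These are the points to examine. A witness is a fraction $z=u/h$ integral over $\mathcal C_{\mathfrak p}$ and not in it. To transport it to $\mathcal B_{\mathfrak p}$ by approximation we must fix three things in advance: the denominator modulo $\tau$, the degree of the integral equation, and a precision $K$ at which ``$h$ does not divide $u$'' is visible.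

Let $\mathfrak p\in\Lambda$ and $O=\mathcal B_{\mathfrak p}$, with maximal ideal $\mathfrak n$. Let $L\subset\overline G_{\mathfrak p}/G_{\mathfrak p}$ be the submodule of elements killed by a power of $\mathfrak n$. It has finite length and contains every submodule of finite length. Let $\lambda\ge1$ bound $\ell(L)$, and let $L'\subset\overline G_{\mathfrak p}$ be the preimage of $L$. By (N1) $\mathfrak p$ is not minimal, so by (N2) there is $c\in O$ whose image $\bar c$ lies in $(\mathfrak pG_{\mathfrak p})^\lambda$ and is a non-zerodivisor on $\overline G_{\mathfrak p}$. As $\mathfrak n^\lambda L=0$, we have $\bar cL'\subset G_{\mathfrak p}$, and $\bar cL'/\bar cG_{\mathfrak p}\cong L'/G_{\mathfrak p}=L$ is a submodule of finite length of $G_{\mathfrak p}/\bar cG_{\mathfrak p}$. Its intersections with the submodules $\mathfrak n^K(G_{\mathfrak p}/\bar cG_{\mathfrak p})$ decrease and have intersection $0$ by Krull's theorem, so one of them is $0$. Thus there is $K\ge1$ with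
\begin{equation}\label{eq:K}
\bar cL'\cap(\bar cG_{\mathfrak p}+\mathfrak n^KG_{\mathfrak p})=\bar cG_{\mathfrak p}.
\end{equation}
Put $m=\lambda+1$. The next lemma is an approximate form of the normality of $O$.

\begin{lemma}\label{lem:approxnormal}
There is $n_1\ge1$ with the following property. If $u,h,b_1,\dots,b_m\in O$ satisfy $h\equiv c\bmod\tau O$ and $u^m+\sum_{i=1}^mb_ih^iu^{m-i}\in\tau^{n_1}O$, then the image $\bar u$ of $u$ in $G_{\mathfrak p}$ lies in $\bar cG_{\mathfrak p}+\mathfrak n^KG_{\mathfrak p}$.
\end{lemma}

\begin{proof}
By (E), $\hat O$ is a normal domain. To keep the denominator congruent to $c$ exactly, we build the congruence into the polynomial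
\[
\Phi(U,X,T_1,\dots,T_m)=U^m+\sum_{i=1}^mT_i\,(c+\tau X)^i\,U^{m-i}
\]
over $\hat O$, and let $n_1=\max(1,\nu(K))$ with $\nu$ from (SAP). Write $h=c+\tau x$. Then $\Phi(u,x,b)\in\tau^{n_1}O\subset\mathfrak n^{n_1}$, so $\Phi$ has a zero $(u^*,x^*,b^*)$ in $\hat O$ with $u^*\equiv u\bmod\mathfrak n^K\hat O$. The element $h^*=c+\tau x^*$ is nonzero, since its image in $\hat O/\tau\hat O=\widehat{G_{\mathfrak p}}$ is $\bar c\ne0$. Dividing $\Phi(u^*,x^*,b^*)=0$ by $(h^*)^m$ shows that $u^*/h^*$ is integral over $\hat O$, so $u^*\in h^*\hat O$. Reducing modulo $\tau$, we get $\bar u\in(\bar cG_{\mathfrak p}+\mathfrak n^KG_{\mathfrak p})\widehat{G_{\mathfrak p}}$, and this ideal contracts to $\bar cG_{\mathfrak p}+\mathfrak n^KG_{\mathfrak p}$.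
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:normal}]
Let $n$ be the maximum of $1$ and the numbers $n_1$ over all $\mathfrak p\in\Lambda$. Suppose that $I'$ is $n$-close to $I$, that $C$ is equidimensional of dimension $D$, and that $C$ is not normal. Then $H/G\ne0$ by Proposition~\ref{prop:norm}(e). Let $\mathfrak p$ be minimal in the support of $H/G$. Then $H_{\mathfrak p}/G_{\mathfrak p}$ is a nonzero submodule of finite length of $\overline G_{\mathfrak p}/G_{\mathfrak p}$. Hence $\mathfrak p\in\Lambda$, and with the data fixed for $\mathfrak p$ we have $H_{\mathfrak p}/G_{\mathfrak p}\subset L$, so $H_{\mathfrak p}\subset L'$ and $\ell(H_{\mathfrak p}/G_{\mathfrak p})\le\lambda$. Put $O'=\mathcal C_{\mathfrak p}$ and choose $z\in\overline{\mathcal C}_{\mathfrak p}$ whose image $\bar z\in H_{\mathfrak p}$ is not in $G_{\mathfrak p}$.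

\emph{The denominator.} Let $\mathfrak a=\{h\in O':hz\in O'\}$. Then $O'/\mathfrak a$ is isomorphic to the submodule of $M_{\mathfrak p}$ generated by the class of $z$. By Corollary~\ref{cor:bound} there is $h\in\mathfrak a$ with image $\bar c$ in $G_{\mathfrak p}$. Put $u=hz\in O'$.

\emph{The precision.} The image of $u$ is $\bar u=\bar c\bar z\in\bar cL'$. It is not in $\bar cG_{\mathfrak p}$, because $\bar c$ is a non-zerodivisor on $\overline G_{\mathfrak p}$ and $\bar z\notin G_{\mathfrak p}$. By \eqref{eq:K}, $\bar u\notin\bar cG_{\mathfrak p}+\mathfrak n^KG_{\mathfrak p}$.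

\emph{The degree.} The $G_{\mathfrak p}$-module $H_{\mathfrak p}=\overline{\mathcal C}_{\mathfrak p}/\tau\overline{\mathcal C}_{\mathfrak p}$ is generated by $1$ and at most $\lambda$ further elements. By Nakayama's lemma the finite $O'$-module $\overline{\mathcal C}_{\mathfrak p}$ is generated by $m$ elements. The Cayley--Hamilton theorem for multiplication by $z$, evaluated at $1$, gives $z^m+b_1z^{m-1}+\dots+b_m=0$ with $b_i\in O'$. Multiplying by $h^m$, we get $u^m+\sum_ib_ih^iu^{m-i}=0$ in $O'$.

Let $\hat u,\hat h,\hat b_i\in O$ be lifts modulo $\tau^n$. Then $\hat h\equiv c\bmod\tau O$, the last equation holds for the lifts modulo $\tau^nO\subset\tau^{n_1}O$, and $\hat u$ has image $\bar u$. Lemma~\ref{lem:approxnormal} gives $\bar u\in\bar cG_{\mathfrak p}+\mathfrak n^KG_{\mathfrak p}$, a contradiction.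
\end{proof}

\begin{example}\label{ex:Anormal}
Return to $a=xy-z^3$ and $\delta\in\mathfrak m^4$ in Example~\ref{ex:A}. Here $\overline G=G/(X)\times G/(Y)$ and $\overline G/G\cong G/(X,Y)=k[Z]$. So $\Lambda=\{\mathfrak p\}$, $L=\overline G_{\mathfrak p}/G_{\mathfrak p}$ has length $\lambda=1$, $m=2$, and we may take $c=X+Y$. If $C$ were not normal, then $H_{\mathfrak p}=\overline G_{\mathfrak p}$, and we could choose $\bar z=(0,1)$, so that $\bar u=X$. The lifts satisfy $\hat u\equiv X$ and $\hat h\equiv X+Y$ modulo $\mathfrak n^2$, and $\hat u^2+\hat b_1\hat h\hat u+\hat b_2\hat h^2\in\tau^2O\subset\mathfrak n^4$. In $\mathfrak n^2/\mathfrak n^3$ this reads $X^2+\beta_1(X+Y)X+\beta_2(X+Y)^2=0$ in the polynomial ring $k(Z)[X,Y]$, and $Y=-X$ gives $X^2=0$. So $R/(a+\delta)$ is normal for all $\delta\in\mathfrak m^4$.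
\end{example}

\section{End of the proof, and the role of the hypotheses}\label{sec:end}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:seq}]
A noetherian local ring $S$ embeds in $\hat S$, so it is reduced or a domain if $\hat S$ is. If $\hat S$ is normal and $x/y\in\operatorname{Quot}(S)$ is integral over $S$, then $x\in y\hat S\cap S=yS$; so $S$ is normal. A regular sequence of $R$ stays regular in $\hat R$ by flatness, $\mathfrak m^N\hat R=\hat{\mathfrak m}^N$, and the completion of $R/J$ is $\hat R/J\hat R$. So in Theorem~\ref{thm:seq} we may assume that $R$ is complete. Put $I=(a_1,\dots,a_r)$, $I'=(a_1+\delta_1,\dots,a_r+\delta_r)$, $B=R/I$ and $D=\dim B$. In all three cases $B$ is reduced.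

If $D=0$, then $B$ is a field and $I=\mathfrak m$. For $\delta_i\in\mathfrak m^2$ we have $I'+\mathfrak m^2=\mathfrak m$, so $I'=\mathfrak m$ by Nakayama's lemma, and $N=2$ works.

Let $D\ge1$. Fix a weight filtration with $\operatorname{gr}B$ reduced (Proposition~\ref{prop:filtration}) and take $\kappa,\kappa'$ from Proposition~\ref{prop:close}. In the reduced case $N=\kappa+\kappa'+1$ works by Corollary~\ref{cor:reduced}. If $B$ is a domain (resp.\ normal, hence a domain), take $n$ from Proposition~\ref{prop:domain} (resp.\ Proposition~\ref{prop:normal}) and $N_1$ from Lemma~\ref{lem:equidim}; then $N=\max(\kappa+\kappa'+n,N_1)$ works.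

If $R$ is excellent, so is $R/(a_1,\dots,a_r)$, and by (E) its completion is reduced or normal when the ring is. This gives the last assertion of Theorem~\ref{thm:seq}. Theorem~\ref{thm:main} is the case $r=1$ with $R$ complete.
\end{proof}

Regularity of the sequence was used twice: in the equality $\ker\varphi=\operatorname{im}\psi$ in Proposition~\ref{prop:close}, and in Lemma~\ref{lem:equidim}.

\begin{example}[regularity is needed, for all three properties]\label{ex:zerodivisor}
Let $R=k[[x,y]]/(xy)$ and $a=x$. Then $R/(a)=k[[y]]$ is a normal domain. For $N\ge1$ and $\delta=y^N$, eliminating $x=-y^N$ gives $R/(x+y^N)\cong k[[y]]/(y^{N+1})$, which is not reduced. The syzygy $y\cdot x=0$ does not survive the perturbation: $y(x+y^N)=y^{N+1}$ is not in $(x)+\mathfrak m^{N+2}$, so $(x+y^N)$ is not $1$-close to $(x)$ for the $\mathfrak m$-adic filtration.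
\end{example}

Completeness entered through (R), through (E), and, for domains only, through the fact that $\overline B$ is local in the proof of Lemma~\ref{lem:meet}. This last use cannot be avoided.

\begin{example}[for domains, excellence is not enough]\label{ex:node}
Let $R=k[x,y]_{(x,y)}$ with $\operatorname{char}k\ne2$, an excellent ring, and $a=y^2-x^2-x^3$. The polynomial $a$ is irreducible in $k[x,y]$, since it is monic in $y$ and $x^2+x^3$, of odd degree, is not a square; so $R/(a)$ is a domain. Let $\sigma\in k[[x]]$ be the square root of $1+x$ with $\sigma(0)=1$, let $\sigma_N\in k[x]$ be its truncation in degrees $<N$, and let $p_N=x\sigma_N$. Then $\sigma_N^2\equiv1+x\bmod x^N$, so $\delta=x^2+x^3-p_N^2\in(x^{N+2})\subset\mathfrak m^N$, and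
\[
a+\delta=(y-p_N)(y+p_N).
\]
The factors are congruent to $y\mp x$ modulo $\mathfrak m^2$, so neither lies in $(a+\delta)\subset\mathfrak m^2$. Hence $R/(a+\delta)$ is not a domain, for every $N\ge1$. By Theorem~\ref{thm:seq} it suffices that the completion of $R/(a)$ be a domain; here it is not, since $a=(y-x\sigma)(y+x\sigma)$ in $k[[x,y]]$. Accordingly, the normalization of $R/(a)$ is not local: it is generated by $s=y/x$ with $s^2=1+x$, and it has the two maximal ideals given by $s=1$ and $s=-1$.
\end{example}

\begin{thebibliography}{9}

\bibitem{BS} Brodmann and Sharp, \emph{Local Cohomology}.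

\bibitem{HS} Huneke and Swanson, \emph{Integral Closure of Ideals, Rings, and Modules}.

\bibitem{Mat} Matsumura, \emph{Commutative Ring Theory}.

\bibitem{NNQ} Hong Duc Nguyen, Hop D. Nguyen, Pham Hung Quy, \emph{On the perturbations of Noetherian local domains}, arXiv:2411.19011 (2024).

\bibitem{PP} Pfister and Popescu, \emph{Die strenge Approximationseigenschaft lokaler Ringe}, Invent. Math. 30 (1975).

\bibitem{SGA2} SGA 2, Exp.~XIII.

\end{thebibliography}
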